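\title{A gap between conformal dimension and the dimensions of limit sets of $\mathrm{CAT}(-1)$ actions}

\begin{abstract}
Every convex cocompact action of a hyperbolic group on a $\mathrm{CAT}(-1)$ space bounds the conformal dimension of the group from above by the Hausdorff dimension of its limit set. Carrasco Piaggio asked whether these bounds approach the conformal dimension when the group is a one-ended convex cocompact Kleinian group whose JSJ splitting has rigid vertices, all of them virtually free. We show that they need not. The group $\langle x_1,y_1,x_2,y_2,x_3,y_3\mid [[x_1,y_1],[x_2,y_2]]=[x_3,y_3]\rangle$ is of this kind and has conformal dimension $1$, but each of its limit sets has Hausdorff dimension at least $1+10^{-15}$. The proof maps hyperbolic planes equivariantly and $1$-Lipschitz into the $\mathrm{CAT}(-1)$ space and combines a uniform lower bound for Fuchsian Poincar\'e series with counting in free and amalgamated products. For torsion-free one-ended hyperbolic groups whose boundary is not a circle and whose JSJ splitting has no rigid vertex, the gap disappears.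
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two dimensions of a hyperbolic group}

The Gromov boundary $\partial G$ of a hyperbolic group $G$ carries no canonical metric, only a canonical class of metrics. Let $(Z,d)$ be a compact metric space. A distance $\theta$ on $Z$ is \emph{quasisymmetrically equivalent} to $d$, written $\theta\sim_{qs}d$, if there is a homeomorphism $\psi$ of $[0,\infty)$ such that $\theta(x,y)/\theta(x,z)\le\psi\big(d(x,y)/d(x,z)\big)$ whenever $x\ne z$: ratios of distances are distorted in a controlled way at all scales. The distance $\theta$ is \emph{Ahlfors regular} (AR) if there are a Borel measure $\mu$ and constants $Q$ and $C\geq 1$ with $C^{-1}r^Q\le\mu(B_\theta(x,r))\le Cr^Q$ for all $x$ and all $0<r\le\operatorname{diam}(Z,\theta)$; then $Q$ is the Hausdorff dimension $\dim_H(Z,\theta)$. Replacing $d$ by $d^{\alpha}$ with $0<\alpha<1$ stays in the quasisymmetry class and multiplies $\dim_H$ by $1/\alpha$, so the dimension can always be raised. The invariant measures how far it can be lowered: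
\[
\dim_{AR}(Z,d)=\inf\{\dim_H(Z,\theta):\ \theta\text{ is AR and }\theta\sim_{qs}d\}.
\]
For a hyperbolic group $G$, the number $\dim_{AR}\partial G$, computed from any visual metric on $\partial G$, does not depend on that metric and is the \emph{conformal dimension} of $G$. If $Z$ is connected and has more than one point, then $\dim_{AR}Z\ge1$, because $\theta(x_0,\cdot)$ is a $1$-Lipschitz map onto an interval.

Actions on negatively curved spaces produce AR metrics in this class. An isometric action of $G$ on a $\mathrm{CAT}(-1)$ space $Y$ is \emph{convex cocompact} if $G$ acts properly and cocompactly on some nonempty $G$-invariant closed convex subset of $Y$. The limit set $\Lambda\subset\partial Y$ is then equivariantly homeomorphic to $\partial G$ and carries the visual metric $e^{-(\xi|\eta)_o}$, where $o\in Y$ is a basepoint and $(\cdot|\cdot)_o$ is the Gromov product. Put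
\[
D_{\mathrm{CAT}}(G)=\inf\dim_H\Lambda,
\]
the infimum being taken over all convex cocompact actions of $G$ on $\mathrm{CAT}(-1)$ spaces. Each such $\Lambda$ is AR (Section~\ref{sec:actions}), so
\begin{equation}\label{eq:basic}
\dim_{AR}\partial G\le D_{\mathrm{CAT}}(G).
\end{equation}
The curvature bound is what gives $D_{\mathrm{CAT}}$ its content: multiplying the metric of $Y$ by $\lambda>1$ would divide $\dim_H\Lambda$ by $\lambda$, but in general it destroys the $\mathrm{CAT}(-1)$ inequality.

In the two simplest cases \eqref{eq:basic} is an equality. We use that $\dim_H\Lambda$ is the exponential growth rate of an orbit (Section~\ref{sec:actions}). A free group of rank $k\ge2$ acts on its Cayley tree with edges of length $\lambda$, a $\mathrm{CAT}(-1)$ space for every $\lambda$; there are $2k(2k-1)^{n-1}$ orbit points at distance $n\lambda$, so $\dim_H\Lambda=\log(2k-1)/\lambda$ and both sides of \eqref{eq:basic} are $0$. A closed hyperbolic surface group acts on $\mathbb H^2$ with limit set the round circle, and both sides are $1$.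

\subsection{The question}

Let $H$ be a one-ended hyperbolic group with $\partial H\not\cong\mathbb S^1$. Bowditch's \emph{JSJ splitting} of $H$ \cite{Bowditch} is a canonical decomposition as a graph of groups with two-ended edge groups, read off from the local cut points of $\partial H$. Its vertices are of three types: two-ended (elementary); maximal hanging Fuchsian (surface type); and the remaining non-elementary vertices, called \emph{rigid}.

Let $G$ be a torsion-free, one-ended, convex cocompact Kleinian group whose limit set is not the whole Riemann sphere, with domain of discontinuity $\Omega$. Then $M=(\mathbb H^3\cup\Omega)/G$ is a compact hyperbolizable $3$-manifold with boundary and $G\cong\pi_1(M)$. Let $D(M)$ be the infimum of the Hausdorff dimensions, for the Euclidean metric, of the limit sets of the Kleinian groups $G_N$ such that $N=\mathbb H^3/G_N$ is homeomorphic to the interior of $M$. Let $\mathcal K$ be the class of such groups $G$ whose JSJ splitting has at least one rigid vertex and only virtually free rigid vertex groups. One always has $\dim_{AR}\partial\pi_1(M)\le D(M)$, and for groups in $\mathcal K$ both $\dim_{AR}\partial\pi_1(M)<D(M)$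 and $D(M)>1$ hold \cite{Carrasco}. So Kleinian deformations stay a definite amount away from the conformal dimension, and Carrasco Piaggio \cite{Carrasco} asks whether the larger family of $\mathrm{CAT}(-1)$ geometries closes the gap.

\medskip\noindent\textbf{Question.} \emph{Is $\dim_{AR}\partial G=D_{\mathrm{CAT}}(G)$ for every $G\in\mathcal K$?}

\medskip
We shall use the following theorem of Carrasco and Mackay \cite{CM}: \emph{if a hyperbolic group that is not virtually free is the fundamental group of a graph of groups with elementary edge groups, then its conformal dimension is the maximum of $1$ and the conformal dimensions of the vertex groups.} For $G\in\mathcal K$ all JSJ vertex groups are virtually free, so the left side in the Question is $1$, and one asks whether $\dim_H\Lambda$ can be brought close to $1$. One might guess that it can. Each vertex group alone reaches $0$, surface subgroups cost only $1$, and $\mathrm{CAT}(-1)$ spaces may branch like trees and put the branching loci far apart. Theorem~\ref{thm:B} below shows that this works when there is no rigid vertex. With a rigid vertex it can fail.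

\subsection{Results}

For integers $g_a,g_b,g_c\ge1$ let $S_a,S_b,S_c$ be compact orientable surfaces of these genera, each with one boundary component; $S_x$ also denotes $\pi_1(S_x)$. Let $F=\langle a,b\rangle$ be free of rank two, let $c=[a,b]=aba^{-1}b^{-1}$, and amalgamate each $S_x$ to $F$ by identifying its boundary element with $x$:
\[
G(g_a,g_b,g_c)=F*_{a=\partial S_a}S_a*_{b=\partial S_b}S_b*_{c=\partial S_c}S_c .
\]
This is the fundamental group of the $2$-complex $K$ obtained from a one-holed torus $T$, with boundary $c$ and simple closed curves $a,b$ crossing once, by gluing the boundary of $S_x$ to the curve $x$. For $G_0=G(1,1,1)$, substituting $a=[x_1,y_1]$, $b=[x_2,y_2]$, $c=[x_3,y_3]$ gives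
\[
G_0=\big\langle x_1,y_1,x_2,y_2,x_3,y_3\ \big|\ \big[[x_1,y_1],[x_2,y_2]\big]=[x_3,y_3]\big\rangle .
\]

\begin{theorem}\label{thm:A}
Let $\Gamma$ be a torsion-free hyperbolic group containing a subgroup isomorphic to $G(g_a,g_b,g_c)$. Every convex cocompact action of $\Gamma$ on a $\mathrm{CAT}(-1)$ space satisfies $\dim_H\Lambda\ge1+\varepsilon$, where
\[
\varepsilon=\big[32(2g_a+g_c)\,e^{4}\,(e^{2W}+e^{60}+3)\big]^{-1},\qquad W=1+2\operatorname{arcsinh}\big(2\pi(2g_b-1)\big).
\]
If $g_a=g_b=g_c=1$, one may take $\varepsilon=10^{-15}$.
\end{theorem}

The subgroup is not assumed to be quasiconvex.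

\begin{theorem}\label{thm:B}
Let $G$ be a torsion-free one-ended hyperbolic group with $\partial G\not\cong\mathbb S^1$ whose JSJ splitting has no rigid vertex. Then $D_{\mathrm{CAT}}(G)=1=\dim_{AR}\partial G$.
\end{theorem}

\begin{theorem}\label{thm:C}
Every $G=G(g_a,g_b,g_c)$ belongs to $\mathcal K$: it is $\pi_1(M)$ for some $M$ as above, all its rigid vertex groups are free, and there is at least one. Moreover $\dim_{AR}\partial G=1$. Hence $D_{\mathrm{CAT}}(G)>\dim_{AR}\partial G$ for all these groups. They form infinitely many isomorphism classes, since $\chi(G)=-1+\sum_x(1-2g_x)$.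
\end{theorem}

So the answer to the Question is no, and $D_{\mathrm{CAT}}(G_0)\ge1+10^{-15}$. We do not claim that the gap occurs for every group in $\mathcal K$. The groups of Theorem~\ref{thm:B} are not in $\mathcal K$.

The contrast between Theorems~\ref{thm:A} and~\ref{thm:B} explains the choice of $G$. In Theorem~\ref{thm:B} the group is built from surfaces glued along their boundary curves; making these curves short gives them wide collars and pushes the branching loci apart. The complex $K$ branches along $a$ and $b$, which cross, and in a hyperbolic metric on $T$ the curve $b$ must traverse the collar of $a$, so the two cannot both be short. Theorem~\ref{thm:A} says that no other $\mathrm{CAT}(-1)$ geometry does better, although in a general action there is no torus to which the collar lemma could be applied.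

Section~\ref{sec:background} recalls the tools. Section~\ref{sec:model} shows the mechanism behind Theorem~\ref{thm:A} for the free product of a surface group with $\mathbb Z$. Sections~\ref{sec:pleated}--\ref{sec:gap} prove Theorem~\ref{thm:A}, Section~\ref{sec:norigid} proves Theorem~\ref{thm:B}, and Section~\ref{sec:class} proves Theorem~\ref{thm:C}, using both other theorems to find the rigid vertex.

\section{Background}\label{sec:background}

\subsection{Geometry of $\mathrm{CAT}(-1)$ spaces}

A geodesic metric space $X$ is $\mathrm{CAT}(-1)$ if in every geodesic triangle the distance between two points on the sides is at most the distance between the corresponding points of the comparison triangle, the triangle in $\mathbb H^2$ with the same side lengths. The Gromov product is $(x|y)_o=\frac12\big(d(o,x)+d(o,y)-d(x,y)\big)$. Let $X$ be a proper $\mathrm{CAT}(-1)$ space, with boundary $\partial X$.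
\begin{itemize}
\item[(X1)] \emph{Geodesics.} Two distinct points $\xi,\eta$ of $X\cup\partial X$ are joined by a unique geodesic $[\xi,\eta]$ (a segment, ray or line). If $x^n\to\xi$ and $y^n\to\eta$, then $[x^n,y^n]$ converges to $[\xi,\eta]$ locally uniformly. Local geodesics are geodesics. For unit speed rays $r,r'$ the function $t\mapsto d(r(t),r'(t))$ is convex, and it is bounded if and only if $r$ and $r'$ have the same endpoint.
\item[(X2)] \emph{Gromov products.} If $x^n\to\xi$ and $y^n\to\eta$ in $\partial X$, then $(x^n|y^n)_o\to(\xi|\eta)_o$, which is finite exactly when $\xi\neq\eta$. Moving $o$ to $o'$ changes all products by at most $d(o,o')$.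
\item[(X3)] \emph{Busemann functions.} If $x^n\to\xi\in\partial X$, then $d(\cdot,x^n)-d(o,x^n)$ converges locally uniformly to a function $\beta_\xi$ that depends only on $\xi$ up to an additive constant. It decreases at unit speed along every geodesic going to $\xi$. In the upper half plane, $\beta_\infty(x+iy)=-\log y$.
\item[(X4)] \emph{Slim triangles.} In $\mathbb H^2$ each side of a triangle lies within $\log(1+\sqrt2)<1$ of the union of the other two. This passes to $X$ by comparison, and to triangles with some vertices in $\partial X$ by (X1). So all triangles are $1$-slim.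
\item[(X5)] \emph{Reshetnyak majorization.} For every geodesic triangle in $X$ there is a $1$-Lipschitz map from the solid comparison triangle in $\mathbb H^2$ to $X$ that maps each side isometrically onto the corresponding side.
\end{itemize}

\subsection{Convex cocompact actions and critical exponents}\label{sec:actions}

An action is proper if every point has a ball that meets only finitely many of its translates. Let $\Gamma$ act properly and cocompactly on a closed convex subset $X$ of a $\mathrm{CAT}(-1)$ space $Y$. Then $X$ is a proper geodesic $\mathrm{CAT}(-1)$ space \cite[I.8.4]{BH}. By (X2) a change of basepoint changes the visual metric by a bi-Lipschitz map, so we take the basepoint in $X$; then $\Lambda=\partial X$, and $Y$ plays no further role. For a subgroup $H\le\Gamma$, a point $x\in X$ and $s>0$, the \emph{Poincar\'e series} is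
\[
P_H(x,s)=\sum_{h\in H}e^{-s\,d(x,hx)} .
\]
The critical exponent $\delta_\Gamma=\inf\{s:P_\Gamma(x,s)<\infty\}$ does not depend on $x$. By Coornaert \cite{Coornaert} and Bourdon \cite{Bourdon}, $\Lambda$ is Ahlfors regular and $\dim_H\Lambda=\delta_\Gamma$; this gives \eqref{eq:basic}. So $\dim_H\Lambda\ge s$ if $P_\Gamma(x,s)=\infty$, and $\dim_H\Lambda\le s$ if $P_\Gamma(x,s)<\infty$.
\begin{itemize}
\item[(X6)] If $\Gamma$ is torsion-free, every $g\ne1$ is hyperbolic: it has a translation length $\ell(g)=\min_x d(x,gx)>0$, a unique axis $A_g=\{x:d(x,gx)=\ell(g)\}$, and an attracting and a repelling endpoint $g^+,g^-$. If $g,h\neq1$ generate a non-cyclic group, then $\{g^\pm\}\cap\{h^\pm\}=\emptyset$.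
\end{itemize}
We have $(hgh^{-1})^+=h\,g^+$. Also $\beta_{g^+}(gx)=\beta_{g^+}(x)-\ell(g)$ for all $x$: the function $\beta_{g^+}\circ g$ is again a Busemann function at $g^+$, so it differs from $\beta_{g^+}$ by a constant, which is computed on the axis.

\subsection{The hyperbolic plane and hyperbolic complexes}\label{sec:plane}

A disc of radius $r$ has area $2\pi(\cosh r-1)$, a triangle has area at most $\pi$, and a compact hyperbolic surface with geodesic (possibly empty) boundary has area $2\pi|\chi|$; its universal cover is a closed convex subset of $\mathbb H^2$ bounded by disjoint lines. \emph{Fermi coordinates} $(u,r)$ along a line $L$ based at $q\in L$ describe the point at signed distance $r$ from $L$ whose foot on $L$ is at signed distance $u$ from $q$. The metric is $\cosh^2r\,du^2+dr^2$, the area form is $\cosh r\,du\,dr$, and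
\begin{equation}\label{eq:pyth}
\cosh d\big(q,(u,r)\big)=\cosh u\cosh r .
\end{equation}
The \emph{collar lemma} says that if all boundary components of a compact orientable hyperbolic surface with geodesic boundary have length at most $\lambda$, and $\sinh R=1/\sinh(\lambda/2)$, then the $R$-neighborhoods of distinct boundary lines of the universal cover are disjoint.

Let $K$ be a compact connected complex built from hyperbolic triangles and segments glued by isometries of faces. The link of a point is the metric graph of directions at it, with angles as lengths. If every injective cycle in every link has length at least $2\pi$, then $K$ is locally $\mathrm{CAT}(-1)$ \cite[II.5.24]{BH}. By the Cartan--Hadamard theorem its universal cover is then $\mathrm{CAT}(-1)$, and $\pi_1K$ acts on it freely, properly and cocompactly. When several half-discs are glued along a common diameter, the link consists of two points joined by arcs of length $\pi$, and the condition holds.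

\subsection{Splittings}\label{sec:trees}

In an amalgam $A*_CB$, a product $g_1\cdots g_r$ with $r\ge1$ whose letters lie alternately in $A\setminus C$ and $B\setminus C$ is called a \emph{reduced word}, and it is not the identity. The fundamental group of a graph of groups acts without inversion on its Bass--Serre tree, with the conjugates of the vertex and edge groups as stabilizers; the edges at a vertex with stabilizer $V$ in the orbit of an edge with stabilizer $E\le V$ form a copy of $V/E$. A subgroup is \emph{elliptic} if it fixes a vertex. A group splits \emph{relative} to a family of subgroups if it acts on a tree without a global fixed point and these subgroups are elliptic.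

Let $G$ be a torsion-free one-ended hyperbolic group with $\partial G\not\cong\mathbb S^1$, and let $\mathcal T_J$ be the tree of its JSJ splitting, a finite graph of groups. From Bowditch \cite{Bowditch} and Guirardel--Levitt \cite{GL} we use:
\begin{itemize}
\item[(J1)] Edge groups are two-ended, and no two vertices of the same type are adjacent.
\item[(J2)] A surface-type vertex group is $\pi_1$ of a compact hyperbolic surface with nonempty geodesic boundary, and its incident edges correspond bijectively to the peripheral subgroups.
\item[(J3)] Edge groups of $\mathcal T_J$ are elliptic in every splitting of $G$ over two-ended groups. Rigid vertex groups are finitely generated and do not split over two-ended groups relative to their incident edge groups.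
\end{itemize}

\section{A surface group and one more generator}\label{sec:model}

The Poincar\'e series of a cocompact Fuchsian group blows up as $s\downarrow1$. We need a rate that depends only on the genus, because later neither the hyperbolic structure nor the basepoint will be under our control. Covering the disc $B(x,R-\operatorname{diam}S)$ by fundamental domains counts orbit points with a constant that depends on the diameter of the quotient $S$. A second moment argument uses only its area. For $g\ge2$ and $s>1$ put
\[
\Phi(g,s)=\frac{e^{-4(s-1)}}{32(g-1)(s-1)} .
\]

\begin{lemma}\label{lem:fuchsian}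
Let $\Sigma$ act on $\mathbb H^2$ as a torsion-free cocompact Fuchsian group of genus $g$. Then $P_\Sigma(x,s)\ge\Phi(g,s)$ for all $x\in\mathbb H^2$ and $s>1$.
\end{lemma}

\begin{proof}
Let $S=\mathbb H^2/\Sigma$, of area $|S|=4\pi(g-1)$. Let $B$ be the closed disc of radius $r\ge2$ about $x$. The function $N=\sum_{\sigma}1_{\sigma B}$ descends to $S$. Integrating over a fundamental domain and unfolding gives $\int_SN=|B|$ and $\int_SN^2=\sum_\sigma|B\cap\sigma B|$, so by Cauchy--Schwarz
\[
\sum_{\sigma\in\Sigma}|B\cap\sigma B|\ \ge\ \frac{|B|^2}{|S|} .
\]
Fix $\sigma$, let $d=d(x,\sigma x)$, and let $m$ be the midpoint of $[x,\sigma x]$. In the hyperboloid model $m=(x+\sigma x)/(2\cosh\frac d2)$, and pairing with a point $z$ gives $\cosh d(z,x)+\cosh d(z,\sigma x)=2\cosh d(z,m)\cosh\frac d2$. So $\cosh d(z,m)\le\cosh r/\cosh\frac d2$ on $B\cap\sigma B$, and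
\[
|B\cap\sigma B|\le\frac{2\pi\cosh r}{\cosh(d/2)}\le4\pi\cosh r\;e^{-d/2};
\]
the intersection is empty if $d>2r$. Let $M(R)$ be the sum of $e^{-d(x,\sigma x)/2}$ over all $\sigma$ with $d(x,\sigma x)\le R$. Since $\cosh r\ge\cosh2>3.7$, we have $(1-1/\cosh r)^2>\frac12$, and therefore
\[
M(2r)\ge\frac{4\pi^2(\cosh r-1)^2}{4\pi|S|\cosh r}=\frac{\pi\cosh r}{|S|}\Big(1-\frac1{\cosh r}\Big)^2\ge\frac{\pi e^r}{4|S|}=\frac{e^{r}}{16(g-1)} .
\]
Writing $e^{-sd}=e^{-d/2}(s-\frac12)\int_d^\infty e^{-(s-\frac12)R}\,dR$ and summing,
\[
P_\Sigma(x,s)=(s-\tfrac12)\int_0^\infty e^{-(s-\frac12)R}M(R)\,dR\ \ge\ \frac12\cdot\frac1{16(g-1)}\int_4^\infty e^{-(s-1)R}\,dR=\Phi(g,s).\qedhere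
\]
\end{proof}

A large Poincar\'e series of a subgroup forces divergence for the whole group once there is one more element that is free from the subgroup and moves the basepoint only a little.

\begin{lemma}\label{lem:pingpong}
Let $\Gamma$ act by isometries on a metric space $X$. Let $H\le\Gamma$ and let $t\in\Gamma$ have infinite order, with $\langle H,t\rangle=H*\langle t\rangle$. If $e^{-s\,d(x,tx)}P_H(x,s)>1$, then $P_\Gamma(x,s)=\infty$.
\end{lemma}

\begin{proof}
Fix $n$. The elements $h_1t\,h_2t\cdots h_nt$ with $h_i\in H$ are distinct for distinct $n$-tuples. Indeed, suppose that $(h_i)\ne(h'_i)$ give the same element, and let $m$ be the first index with $\tau=h_m'^{-1}h_m\ne1$. Canceling the common initial part gives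
\[
t^{-1}h_n'^{-1}\cdots t^{-1}h_{m+1}'^{-1}\,t^{-1}\,\tau\,t\,h_{m+1}t\cdots h_nt=1 .
\]
Delete the trivial letters $h_i,h_i'$ and merge adjacent powers of $t$. The exponents are negative to the left of $\tau$ and positive to the right, so no power of $t$ disappears and the result is a reduced word, which is absurd. By the triangle inequality the element moves $x$ by at most $\sum_id(x,h_ix)+n\,d(x,tx)$. Hence $P_\Gamma(x,s)\ge\big(e^{-s\,d(x,tx)}P_H(x,s)\big)^n$ for all $n$.
\end{proof}

\begin{example}\label{ex:wedge}
Let $S=\mathbb H^2/\Sigma$ be closed of genus $g$, and let $K_D$ be the wedge of $S$ with a circle of length $D$. The link of the wedge point is a circle of length $2\pi$ and two isolated points, so $\Gamma=\Sigma*\langle t\rangle$ acts properly and cocompactly on the $\mathrm{CAT}(-1)$ space $\tilde K_D$, a tree of planes and lines joined at single points. Let $o$ be the lift of the wedge point that lies on the plane of $\Sigma$ and on the axis of $t$. By Lemmas~\ref{lem:fuchsian} and~\ref{lem:pingpong}, $\delta_\Gamma\ge s$ whenever $\Phi(g,s)>e^{sD}$, which holds for $s$ close to $1$. So $\delta_\Gamma>1$ for every $D$, with a gap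 bounded below in terms of $g$ and $D$ alone.

The gap closes as $D\to\infty$. Since consecutive planes and lines meet in a cut point, $d(o,\gamma o)$ is the sum of the displacements of the letters of the reduced word of $\gamma$. With $U=P_\Sigma(o,s)-1$ and $V=\sum_{k\ne0}e^{-s|k|D}$ we get $P_\Gamma(o,s)=(1+U)(1+V)\sum_{n\ge0}(VU)^n$. For fixed $s>1$, $U$ is finite, because a disc of radius $R$ contains $O(e^R)$ orbit points, and $V\to0$ as $D\to\infty$. So $\delta_\Gamma\le s$ for large $D$.
\end{example}

Theorem~\ref{thm:A} says that in $G(g_a,g_b,g_c)$ the loop cannot be lengthened. Three things have to be supplied. First, the surface subgroups act on an unknown space $X$, so Lemma~\ref{lem:fuchsian} must be transported to $X$, and to points of $X$ that we choose; this is done in Section~\ref{sec:pleated}. Second, we need surface subgroups of $G$ together with elements that are free from them (Section~\ref{sec:subgroups}). Third, we need a bound on the displacement $D$ that holds for every action. It comes from a dichotomy on $\ell(b)$ (Section~\ref{sec:gap}). If $b$ is long, the bounded area of $S_b$ forces translates of the axis $A_b$ to come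 close to every point of $A_b$. If $b$ is short, then $t=b^2$ itself moves a suitable point by a bounded amount.

\section{Pleated planes}\label{sec:pleated}

In Sections~\ref{sec:pleated} and~\ref{sec:gap}, $\Gamma$ is a torsion-free hyperbolic group acting properly and cocompactly on a proper $\mathrm{CAT}(-1)$ space $X$. If a surface group $\Sigma\le\Gamma$ acts on $\mathbb H^2$ and $f:\mathbb H^2\to X$ is equivariant and $1$-Lipschitz, then orbits in $X$ are at least as dense as in $\mathbb H^2$, so Lemma~\ref{lem:fuchsian} holds at every point of $f(\mathbb H^2)$. Only this one-sided inequality is needed, which is why quasiconvexity of $\Sigma$ is irrelevant. We build $f$ from ideal triangles, so that its image contains prescribed geodesics.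

\subsection{Ideal triangles}

Majorization passes to the limit. The limit map also respects horocycles at the ideal vertices; this will determine the boundary lengths of the surfaces that we glue.

\begin{lemma}\label{lem:ideal}
Let $\xi_1,\xi_2,\xi_3\in\partial X$ be distinct and let $\Delta\subset\mathbb H^2$ be a solid ideal triangle with vertices $v_1,v_2,v_3$. There is a $1$-Lipschitz map $h:\Delta\to X$ that maps each side $[v_i,v_j]$ isometrically onto $[\xi_i,\xi_j]$, the end $v_i$ going to $\xi_i$, and such that $\beta_{\xi_i}\circ h-\beta_{v_i}$ is constant on the union of the two sides ending at $v_i$.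
\end{lemma}

\begin{proof}
Choose $x_i^n\to\xi_i$, and let $h^n:\Delta^n\to X$ be majorizations (X5) of the triangles $x_1^nx_2^nx_3^n$, where $\Delta^n$ has vertices $v_i^n$. For $\{i,j,k\}=\{1,2,3\}$ put $t_i^n=(x_j^n|x_k^n)_{x_i^n}$, so that $t_i^n+t_j^n=d(x_i^n,x_j^n)$. Expanding the Gromov products gives, for every $z\in X$,
\begin{equation}\label{eq:contact}
d(z,x_i^n)-t_i^n=(x_i^n|x_j^n)_z+(x_i^n|x_k^n)_z-(x_j^n|x_k^n)_z .
\end{equation}
The right side is bounded in $n$ by (X2). So $t_i^n\to\infty$; in particular the triangle inequalities are strict and $\Delta^n$ is nondegenerate for large $n$.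

\emph{The triangles $\Delta^n$ converge.} The two tangent segments from $v_i^n$ to the incircle have the same length $\tau_i$, and $\tau_i+\tau_j=t_i^n+t_j^n$, so $\tau_i=t_i^n$. The inradius $\rho$ satisfies $2\pi(\cosh\rho-1)\le\pi$, so $\rho<1$. Move $\Delta^n$ so that its incenter is a fixed point $p$. Then $|d(p,v_i^n)-t_i^n|<1$, so $d(p,v_i^n)\to\infty$ and $(v_i^n|v_j^n)_p=\frac12\big(d(p,v_i^n)-t_i^n+d(p,v_j^n)-t_j^n\big)<1$. Along a subsequence the $v_i^n$ converge to points of $\partial\mathbb H^2$, which are distinct by (X2). After an isometry these points are $v_1,v_2,v_3$. In the Klein model the $\Delta^n$ are Euclidean triangles whose vertices converge to those of $\Delta$. So each point of a side of $\Delta$ is a limit of points on the corresponding side of $\Delta^n$, each interior point of $\Delta$ lies in $\Delta^n$ for large $n$, and the nearest point projection $\pi_n$ onto $\Delta^n$ satisfies $\pi_n(u)\to u$ for $u\in\Delta$.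

\emph{The maps converge.} Let $z\in[\xi_1,\xi_2]$, and let $z^n\in[x_1^n,x_2^n]$ with $z^n\to z$, by (X1). The image under $h^n$ of the contact point of the incircle with $[v_1^n,v_2^n]$ is the point of $[x_1^n,x_2^n]$ at distance $t_1^n$ from $x_1^n$, and by \eqref{eq:contact} it is at bounded distance from $z^n$. So $h^n(p)$ stays in a ball, which is compact. By Arzel\`a--Ascoli a subsequence of the $1$-Lipschitz maps $h^n\circ\pi_n:\mathbb H^2\to X$ converges; let $h$ be the restriction of the limit to $\Delta$.

For $u\in[v_i,v_j]$ let $u^n$ be its projection to $[v_i^n,v_j^n]$. Then $u^n\to u$, and $h^n(u^n)\to h(u)$ because $d(u^n,\pi_n(u))\to0$. As $h^n$ is isometric on sides, $h$ maps $[v_i,v_j]$ isometrically into $[\xi_i,\xi_j]$, by (X1), and an isometric embedding of a line into a line is onto. For $u,w$ in the union of the two sides ending at $v_i$,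
\[
d(u^n,v_i^n)-d(w^n,v_i^n)=d(h^n(u^n),x_i^n)-d(h^n(w^n),x_i^n),
\]
and (X3) turns this into $\beta_{v_i}(u)-\beta_{v_i}(w)=\beta_{\xi_i}(h(u))-\beta_{\xi_i}(h(w))$. In particular $\beta_{\xi_i}(h(u))\to-\infty$ as $u\to v_i$, so the end $v_i$ goes to $\xi_i$.
\end{proof}

\subsection{Surfaces with boundary}

Let $S'$ be a compact connected orientable surface with $\chi(S')<0$ and $\partial S'\ne\emptyset$, and let $\pi=\pi_1(S')$. Write $\operatorname{int}S'=\mathbb H^2/\pi$ for an auxiliary complete metric of finite area. An \emph{ideal triangulation} of $S'$ is a $\pi$-invariant locally finite tiling $\tau$ of $\mathbb H^2$ by ideal triangles whose vertices are the parabolic fixed points. Such tilings exist and have finitely many orbits of triangles. The stabilizers of the vertices are the peripheral subgroups of $\pi$. An orientation of each component of $\partial S'$ is the same as a choice of generators $g_v$ of these stabilizers with $g_{\gamma v}=\gamma g_v\gamma^{-1}$.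

We send the vertex $v$ to $g_v^+$. The triangles around $v$ then spiral toward the axis of $g_v$, and the metric obtained by gluing ideal triangles is incomplete; its completion adds a closed geodesic for each boundary component.

\begin{proposition}\label{prop:boundary}
Let $\pi=\pi_1(S')\le\Gamma$, and let $\tau$ and $(g_v)$ be as above. There are a hyperbolic metric on $S'$ with geodesic boundary, with universal cover a closed convex set $D\subset\mathbb H^2$, and a $\pi$-equivariant $1$-Lipschitz map $f:D\to X$ such that
\begin{itemize}
\item[(a)] the boundary line of $D$ stabilized by $\langle g_v\rangle$ is mapped isometrically onto the axis of $g_v$, so the boundary lengths are the numbers $\ell(g_v)$;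
\item[(b)] for every edge $vw$ of $\tau$, the image $f(D)$ contains the line $[g_v^+,g_w^+]$.
\end{itemize}
\end{proposition}

\begin{proof}
Put $\varphi(v)=g_v^+$. This map is $\pi$-equivariant. It is injective: if $v\ne w$, then $g_v$ and $g_w$ are parabolic with different fixed points in the auxiliary metric, so they do not commute, and (X6) applies. Triangles of $\tau$ have trivial stabilizers and edges are not inverted, because $\pi$ is torsion-free. So we can choose, equivariantly, for each triangle $t$ of $\tau$ an ideal triangle $\Delta_t$ with the same vertex labels and a map $h_t:\Delta_t\to X$ as in Lemma~\ref{lem:ideal}, with $v\mapsto\varphi(v)$. If $t,t'$ share the edge $vw$, then $h_t$ and $h_{t'}$ map their sides $vw$ isometrically onto $[\varphi(v),\varphi(w)]$, and we glue these sides so that the two maps agree. The result is a hyperbolic surface $D^\circ$ on which $\pi$ acts by isometries. It is equivariantly homeomorphic to the tiled plane (choose the homeomorphism first on edges, then on triangles), so it is simply connected and $D^\circ/\pi\cong\operatorname{int}S'$. The maps $h_t$ combine to an equivariant map $f:D^\circ\to X$ that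 is $1$-Lipschitz for the path metric, and (b) holds by construction.

\emph{The star of a vertex.} Fix $v$, put $g=g_v$ and $\ell=\ell(g)$, and let $(t_i)_{i\in\mathbb Z}$ be the consecutive triangles at $v$, indexed so that $gt_i=t_{i+m}$ with $m>0$. Develop them in the upper half plane with $v=\infty$. Then $t_i$ has vertices $r_i,r_{i+1},\infty$, and $(r_i)$ is strictly monotone because consecutive triangles lie on opposite sides of their common edge. The element $g$ acts on the developed star by an isometry that fixes $\infty$ and sends $r_i$ to $r_{i+m}$, thus by $z\mapsto\lambda z+\mu$ with $\lambda>0$. By Lemma~\ref{lem:ideal}, $\beta_{g^+}\circ f=-\log y+\mathrm{const}$ on the two vertical sides of each $t_i$, and the constant is the same for all $i$ because consecutive triangles share a vertical side. Since $\beta_{g^+}(gx)=\beta_{g^+}(x)-\ell$, we get $\lambda=e^\ell>1$. After a translation $g$ acts by $z\mapsto e^\ell z$, and $r_{i+m}=e^\ell r_i$. No $r_i$ is $0$, by strict monotonicity; after a reflection $r_0>0$. Then $r_m>r_0$, so $(r_i)$ increases, and $r_i>r_{km}=e^{k\ell}r_0>0$ for $km<i$. Thus $r_i$ increases from $0$ to $\infty$, the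 strips $r_i\le x\le r_{i+1}$ fill the quadrant $\{x>0\}$, and the star embeds in it (Figure~\ref{fig:star}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!20] (0,0) -- (4,3) -- (0,3) -- cycle;
\draw (-0.4,0) -- (4.6,0);
\draw[very thick] (0,0) -- (0,3);
\draw[dashed] (0,0) -- (4,3);
\foreach \x in {0.25,0.5,1,2,4} \draw (\x,0) -- (\x,3);
\foreach \x/\y in {0.25/0.125,0.5/0.25,1/0.5,2/1} \draw (\x,0) arc (180:0:\y);
\node[below] at (1,0) {$r_0$}; \node[below] at (2,0) {$r_1$}; \node[below] at (4,0) {$r_2$};
\node[below] at (0,0) {$0$};
\node at (1.6,0.8) {$t_0$}; \node at (3.1,1.5) {$t_1$};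
\node at (1.5,2.4) {$U_v$}; \node[left] at (0,1.6) {$L_v$};
\end{tikzpicture}
\caption{The ideal triangles $t_i$ at a vertex $v=\infty$, developed in the upper half plane, when $g_v$ acts by $z\mapsto2z$ and $g_vt_i=t_{i+1}$. They accumulate on the line $L_v=\{x=0\}$, which is added in the completion. The shaded region $U_v=\{x>0,\ y\ge kx\}$ lies above all the half circles.}\label{fig:star}
\end{figure}

\emph{The ends.} For $k>0$ let $U_v=\{x>0,\ y\ge kx\}$. The coordinate $z$ is determined up to a positive factor, so $U_v$ depends only on $v$ and $k$, and with one $k$ for all $v$ we have $\gamma U_v=U_{\gamma v}$. The half circle bounding $t_i$ has radius $(r_{i+1}-r_i)/2$. The ratios $(r_{i+1}-r_i)/(2r_i)$ are $m$-periodic; if $k$ exceeds them all, then $U_v$ lies strictly above the half circles, and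
\[
t_i\cap\{y\ge kr_{i+1}\}\ \subset\ t_i\cap U_v\ \subset\ t_i\cap\{y\ge kr_i\}.
\]
By the second inclusion, and since there are finitely many orbits of triangles, for large $k$ the three corner regions in each triangle are disjoint. A point of $U_v\cap U_w$ lies in a triangle with both $v$ and $w$ as vertices, so the $U_v$ are pairwise disjoint and the ends $U_v/\langle g_v\rangle$ embed disjointly in $D^\circ/\pi$. By the first inclusion, the rest of $D^\circ/\pi$ is covered by finitely many triangles with a horoball removed at each vertex, so it has compact closure. Add to $D^\circ$ the line $L_v=\{x=0\}$ for each $v$ and call the result $D$. Then $D/\pi$ is a compact hyperbolic surface with geodesic boundary components $L_v/\langle g_v\rangle$ of length $\ell(g_v)$ and interior homeomorphic to $\operatorname{int}S'$, so it is homeomorphic to $S'$. Its universal cover $D$ is a closed convex subset of $\mathbb H^2$. The path metric of $D^\circ=\operatorname{int}D$ is the restriction of the metric of $\mathbb H^2$ and $X$ is complete, so $f$ extends to an equivariant $1$-Lipschitz map on $D$.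

\emph{Property (a).} For $x\in L_v$ we have $d(f(x),gf(x))\le d(x,gx)=\ell$, so $f(x)\in A_g$ by (X6). In arclength coordinates $f|_{L_v}$ is a $1$-Lipschitz map $\mathbb R\to\mathbb R$ with $f(u+\ell)=f(u)+\ell$. For $u\le u'\le u+\ell$ this gives $\ell=f(u+\ell)-f(u)\le(u+\ell-u')+f(u')-f(u)$, so $f(u')-f(u)=u'-u$. Hence $f|_{L_v}$ is a translation.
\end{proof}

\subsection{Closed surfaces}

Property (a) makes the pieces fit together: on both sides of a curve the boundary line is identified with the same axis in $X$.

\begin{proposition}\label{prop:closed}
Let $S$ be a closed orientable surface of genus $g\ge2$ with $\Sigma=\pi_1(S)\le\Gamma$. Let $\mathcal C$ be a nonempty family of disjoint, pairwise non-isotopic, essential simple closed curves on $S$. On each of the surfaces obtained by cutting $S$ along $\mathcal C$ choose an ideal triangulation and boundary orientations. Then there are a cocompact Fuchsian action $j$ of $\Sigma$ on $\mathbb H^2$ with quotient homeomorphic to $S$ and an equivariant $1$-Lipschitz map $f:\mathbb H^2\to X$ such that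
\begin{itemize}
\item[(a)] if $\gamma\in\Sigma$ represents a curve of $\mathcal C$, then $f$ maps the axis of $j(\gamma)$ isometrically onto $A_\gamma$;
\item[(b)] $f(\mathbb H^2)$ contains $[g_v^+,g_w^+]$ for every edge $vw$ of one of the triangulations;
\item[(c)] $P_\Sigma(x,s)\ge\Phi(g,s)$ for all $x\in f(\mathbb H^2)$ and $s>1$.
\end{itemize}
\end{proposition}

\begin{proof}
No piece is a disc or an annulus, by the hypotheses on $\mathcal C$ and $g\geq2$, so each has $\chi<0$. Let $\mathcal T$ be the Bass--Serre tree of the splitting of $\Sigma$ along $\mathcal C$. Apply Proposition~\ref{prop:boundary} to one vertex group in each orbit and translate, to get an equivariant family $f_w:D_w\to X$ indexed by the vertices of $\mathcal T$; the edges at $w$ correspond to the boundary lines of $D_w$, with the same stabilizers. For an edge $ww'$ with stabilizer $\langle\gamma\rangle$, the two boundary lines are mapped onto $A_\gamma=A_{\gamma^{-1}}$ by $\langle\gamma\rangle$-equivariant isometries, whatever the chosen orientations; glue them so that $f_w$ and $f_{w'}$ agree. The result $Z$ is a hyperbolic surface without boundary, simply connected because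 it is a tree of convex pieces glued along lines. The group $\Sigma$ acts on $Z$ as the deck group of the closed surface obtained by gluing the finitely many compact surfaces $D_w/\Sigma_w$, where $\Sigma_w$ is the stabilizer of $w$. So $Z$ is complete, hence isometric to $\mathbb H^2$, and the quotient is a closed surface with fundamental group $\Sigma$, hence homeomorphic to $S$. A segment in $Z$ crosses finitely many gluing lines, so the glued map $f$ is $1$-Lipschitz. Properties (a) and (b) come from Proposition~\ref{prop:boundary}. For (c), if $x=f(\hat x)$ then $d(x,\sigma x)\le d(\hat x,j(\sigma)\hat x)$ for all $\sigma$, and Lemma~\ref{lem:fuchsian} applies.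
\end{proof}

\section{Surface subgroups of $G(g_a,g_b,g_c)$}\label{sec:subgroups}

Let $G=G(g_a,g_b,g_c)$, let $\mathcal T_0$ be the Bass--Serre tree of the defining splitting, let $u,v_a,v_b,v_c$ be the vertices with stabilizers $F,S_a,S_b,S_c$, and let $e_x=[u,v_x]$, with stabilizer $\langle x\rangle$.

\begin{lemma}\label{lem:sigma0}
The subgroup $\Sigma_0=F*_cS_c$ is the group of the closed orientable surface $T\cup S_c$ of genus $1+g_c$, on which $b$ is an essential simple closed curve, and $\langle\Sigma_0,S_b\rangle=\Sigma_0*_{\langle b\rangle}S_b$. If $\gamma\in S_b\setminus\langle b\rangle$, then $\langle b\rangle\cap\gamma\langle b\rangle\gamma^{-1}=1$.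
\end{lemma}

\begin{proof}
The first sentence holds because $G=(\Sigma_0*_{\langle b\rangle}S_b)*_{\langle a\rangle}S_a$. For the second, give $S_b$ a hyperbolic metric with geodesic boundary, and let $L$ be the boundary line of the universal cover with stabilizer $\langle b\rangle$. A nontrivial element of $\langle b\rangle\cap\gamma\langle b\rangle\gamma^{-1}$ has both $L$ and $\gamma L$ as its axis, so $\gamma L=L$ and $\gamma\in\langle b\rangle$.
\end{proof}

When $b$ is short we want a closed surface subgroup that does not contain $b$, but whose pleated plane contains a line from some $\xi$ to $b\xi$. The picture is as follows: cut $T$ along $a$ to get a pair of pants with boundary curves $a$, $a'=bab^{-1}$ and $c$, and cap off both copies of $a$ with copies of $S_a$. The natural choice is then $\xi=a^+$, since $b\xi=(a')^+$. The proof uses the following algebraic version.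

The homomorphism $F\to\mathbb Z/2$ with $a\mapsto0$, $b\mapsto1$ has kernel $F'$, which by Reidemeister--Schreier (with transversal $\{1,b\}$) is free on $a,a',b^2$. Put $Q=\langle a,a'\rangle$. Then $F'=Q*\langle b^2\rangle$, and $c=a\,a'^{-1}\in Q$.

\begin{lemma}\label{lem:pants}
The group $Q$ can be identified with the fundamental group of a pair of pants $P$ so that $\langle a\rangle,\langle a'\rangle,\langle c\rangle$ are peripheral subgroups of the three boundary components, and so that some ideal triangulation of $P$ has an edge joining the vertices stabilized by $\langle a\rangle$ and $\langle a'\rangle$.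
\end{lemma}

\begin{proof}
Let $p(z)=z+2$ and $q(z)=z/(1-2z)$. They pair the sides of the ideal quadrilateral with vertices $\infty,-1,0,1$: $p$ maps $[-1,\infty]$ to $[1,\infty]$, and $q$ maps $[0,1]$ to $[0,-1]$. The vertex cycles are $\{\infty\}$, $\{0\}$, $\{1,-1\}$, with cycle transformations $p$, $q$ and $pq(z)=(-3z+2)/(-2z+1)$, which fixes $1$ and has trace $-2$. All three are parabolic, so by Poincar\'e's polygon theorem $p,q$ generate freely, the quotient is a thrice-punctured sphere, and the stabilizers of $\infty,0,1$ are $\langle p\rangle,\langle q\rangle,\langle pq\rangle$. The diagonal $[0,\infty]$ cuts the quadrilateral into two ideal triangles, whose translates form an ideal triangulation. Identify $p=a$ and $q=a'^{-1}$, so that $pq=c$.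
\end{proof}

By Lemma~\ref{lem:pants} the abstract amalgam
\[
\Sigma_a=Q*_aS_a*_{a'}bS_ab^{-1}*_cS_c
\]
is the group of the closed orientable surface of genus $2g_a+g_c$ obtained by capping off $P$.

\begin{lemma}\label{lem:sigmaa}
The natural homomorphism $\Sigma_a*\langle b^2\rangle\to G$ is injective. So $\Sigma_a\le G$ and $\langle\Sigma_a,b^2\rangle=\Sigma_a*\langle b^2\rangle$ in $G$.
\end{lemma}

\begin{proof}
Since $F'=Q*\langle b^2\rangle$ and $a,a',c\in Q$, the source is $\widehat G=F'*_aS_a*_{a'}bS_ab^{-1}*_cS_c$. Its Bass--Serre tree $\widehat{\mathcal T}$ maps equivariantly to $\mathcal T_0$: the $F'$-vertex goes to $u$, and the three edges of the fundamental domain go to $e_a$, $be_a$, $e_c$, whose stabilizers in $G$ are $\langle a\rangle,\langle a'\rangle,\langle c\rangle$. The edges at the $F'$-vertex form $F'/\langle a\rangle\sqcup F'/\langle a'\rangle\sqcup F'/\langle c\rangle$, and each of the three sets is mapped injectively. Their images are disjoint: if $fbe_a=f'e_a$ with $f,f'\in F'$, then $f'^{-1}fb\in\langle a\rangle\subset F'$, so $b\in F'$, which is false; and $e_c$ is not in the $G$-orbit of $e_a$. At the other three vertices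 of the fundamental domain the map is bijective on edges, both sides being $S_a/\langle a\rangle$, $bS_ab^{-1}/\langle a'\rangle$ or $S_c/\langle c\rangle$. By equivariance the map of trees is locally injective, hence injective. An element of the kernel of $\widehat G\to G$ therefore fixes $\widehat{\mathcal T}$ pointwise, so it lies in $F'$, where the homomorphism is injective.
\end{proof}

The square is necessary: $b$ conjugates $a$ to $a'$, and the words $\sigma_1b\,\sigma_2b$ of Lemma~\ref{lem:pingpong} would coincide for $(\sigma_1,\sigma_2)=(a',1)$ and $(1,a)$.

Now exchange the roles of $a$ and $b$. Use the homomorphism $a\mapsto1$, $b\mapsto0$, whose kernel is free on $b$, $b'=aba^{-1}$, $a^2$; write $c=b'b^{-1}$ and take $p=b'$, $q=b^{-1}$ in Lemma~\ref{lem:pants}, and the edges $e_b,ae_b,e_c$ in Lemma~\ref{lem:sigmaa}. This gives a closed surface subgroup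
\[
\Sigma_b=\langle b,b'\rangle*_bS_b*_{b'}aS_ba^{-1}*_cS_c\le G ,
\]
which is used only in Section~\ref{sec:class}.

\section{The gap}\label{sec:gap}

Let $G=G(g_a,g_b,g_c)\le\Gamma$, with $\Gamma$ acting on $X$ as in Section~\ref{sec:pleated}, and let $W$ be as in Theorem~\ref{thm:A}.

\subsection{The case where $b$ is long}

A surface of bounded area with a long boundary curve is thin along all of it.

\begin{lemma}\label{lem:thin}
Suppose $\ell(b)\ge1$, and let $\omega=\operatorname{arcsinh}\big(2\pi(2g_b-1)\big)$. For every $x\in A_b$ there is $\gamma\in S_b\setminus\langle b\rangle$ with $d(x,\gamma A_b)\le\frac12+2\omega$.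
\end{lemma}

\begin{proof}
Take $f:D\to X$ from Proposition~\ref{prop:boundary} for $S_b$, with any triangulation and orientation, and let $L$ be the boundary line stabilized by $\langle b\rangle$. The boundary lines of $D$ are the $\gamma L$ with $\gamma\in S_b$, and $D/S_b$ has area $2\pi(2g_b-1)=\sinh\omega$. Since $f$ is $1$-Lipschitz and maps $\gamma L$ onto $\gamma A_b$, it suffices to bound $\rho(x)=\min_{\gamma\notin\langle b\rangle}d(x,\gamma L)$ for $x\in L$. The function $\rho$ is $1$-Lipschitz, so it is enough to show that every closed interval $I\subset L$ of length $1$ contains a point with $\rho\le2\omega$, and to take $I$ centered at $x$.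

Suppose $\rho>2\omega$ on $I$, and choose $\omega'>\omega$ with $\rho>2\omega'$ on $I$. Let $E$ be the set of points at distance $r<\omega'$ from $L$, on the side of $D$, with foot in $\operatorname{int}I$. The perpendicular from the foot can leave $D$ only through another boundary line, so $E\subset D$. A point of $E$ is at distance $r<\omega'$ from $L$ and more than $2\omega'-r>\omega'$ from every other boundary line. If $h\in S_b$ maps a point of $E$ to a point of $E$, it maps the nearest boundary line to the nearest boundary line and foot to foot. So $h\in\langle b\rangle$, and $h$ moves a point of $L$ by less than $1\le\ell(b)$; hence $h=1$. Thus $E$ embeds in $D/S_b$. But in Fermi coordinates its area is $\int_0^{\omega'}\cosh r\,dr=\sinh\omega'>\sinh\omega$.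
\end{proof}

The elements $\gamma$ play the role of $t$ in Lemma~\ref{lem:pingpong}, with two differences. First, $\gamma$ does not move $x$ a little; it brings some other point of $A_b$ close to $x$, and since $\ell(b)$ is unbounded that point may be far from the $\langle b\rangle$-orbit of $x$. So we follow a sequence of basepoints along $A_b$ and need the lower bound for the series of $\Sigma_0$ at all of them; pleating along $b$ provides it. Second, $\Sigma_0$ and $S_b$ share $\langle b\rangle$, so powers of $b$ are removed from the series.

\begin{proposition}\label{prop:long}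
If $\ell(b)\ge1$ and $s>1$ satisfies $\Phi(1+g_c,s)-3>e^{sW}$, then $\delta_\Gamma\ge s$.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:closed} to $\Sigma_0$ with $\mathcal C=\{b\}$. By (a) and (c), $P_{\Sigma_0}(x,s)\ge\Phi(1+g_c,s)$ for all $x\in A_b$. Since $\sum_{k\in\mathbb Z}e^{-s|k|\ell(b)}\le1+\frac2{e-1}<3$,
\begin{equation}\label{eq:minus3}
\sum_{\sigma\in\Sigma_0\setminus\langle b\rangle}e^{-s\,d(x,\sigma x)}\ \ge\ \Phi(1+g_c,s)-3\qquad(x\in A_b).
\end{equation}
Choose $x_1,\dots,x_N\in A_b$ such that every point of $A_b$ is within $\frac12$ of some $b^kx_j$. For each $i$, Lemma~\ref{lem:thin} gives $\gamma\in S_b\setminus\langle b\rangle$ and $y\in A_b$ with $d(x_i,\gamma y)\le\frac12+2\omega$. Pick $b^kx_j$ within $\frac12$ of $y$ and put $\gamma(i)=\gamma b^k\in S_b\setminus\langle b\rangle$ and $\kappa(i)=j$; then $d(x_i,\gamma(i)x_{\kappa(i)})\le1+2\omega=W$. Define $i_0=1$, $i_{m}=\kappa(i_{m-1})$, and write $y_m=x_{i_m}$, $\gamma_m=\gamma(i_m)$, so that $d(y_{m-1},\gamma_{m-1}y_m)\le W$.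

For $\sigma_1,\dots,\sigma_n\in\Sigma_0\setminus\langle b\rangle$ let $w=\gamma_0\sigma_1\gamma_1\sigma_2\cdots\gamma_{n-1}\sigma_n$. Passing through the points $y_0$, $\gamma_0y_1$, $\gamma_0\sigma_1y_1$, $\gamma_0\sigma_1\gamma_1y_2$, \dots, $wy_n$, we get
\[
d(y_0,wy_n)\le nW+\sum_{m=1}^nd(y_m,\sigma_my_m).
\]
Distinct tuples give distinct $w$. Otherwise let $m$ be the first index with $\tau=\sigma_m'^{-1}\sigma_m\ne1$. If $m=n$, cancellation gives $\tau=1$. If $m<n$, it gives
\[
\sigma_n'^{-1}\gamma_{n-1}^{-1}\cdots\sigma_{m+1}'^{-1}\;\gamma_m^{-1}\tau\gamma_m\;\sigma_{m+1}\cdots\gamma_{n-1}\sigma_n=1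
\]
in $\Sigma_0*_{\langle b\rangle}S_b$. If $\tau\notin\langle b\rangle$, the left side is a reduced word. If $\tau\in\langle b\rangle$, then $\gamma_m^{-1}\tau\gamma_m$ is one letter in $S_b\setminus\langle b\rangle$ by Lemma~\ref{lem:sigma0}, and the word is again reduced. All cases are absurd.

Let $\Theta=\max_{i,j}d(x_i,x_j)$. As $d(y_0,wy_0)\le d(y_0,wy_n)+\Theta$, inequality \eqref{eq:minus3} gives
\[
e^{s\Theta}P_\Gamma(y_0,s)\ \ge\ \sum_{w}e^{-s\,d(y_0,wy_n)}\ \ge\ \Big(e^{-sW}\big(\Phi(1+g_c,s)-3\big)\Big)^n
\]
for every $n$. The base exceeds $1$, so $P_\Gamma(y_0,s)=\infty$.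
\end{proof}

The hypothesis $\ell(b)\ge1$ entered in \eqref{eq:minus3} and in Lemma~\ref{lem:thin}. The lemma has no analogue for short $b$: by the collar lemma, distinct boundary lines of $D$ move apart as $\ell(b)\to0$.

\subsection{The case where $b$ is short}

Consider first $b(z)=e^\ell z$ in the upper half plane and $\xi=1$. For $z=x+iy$ we have $\sinh\frac12d(z,bz)=\frac{|z-bz|}{2e^{\ell/2}y}=\frac{|z|}{y}\sinh\frac\ell2$. At the top of the half circle from $1$ to $e^\ell$, $x/y=\coth\frac\ell2$, so $\sinh\frac12d(z,bz)=\sqrt{\cosh\ell}$. As $\ell\to0$ this line moves away from the axis, but it always passes through the region where $b$ has bounded displacement. The same holds in $X$.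

\begin{lemma}\label{lem:short}
Let $b$ be a hyperbolic isometry of a proper $\mathrm{CAT}(-1)$ space with $\ell(b)\le1$, and let $\xi$ be a boundary point with $b\xi\ne\xi$. The line $\lambda=[\xi,b\xi]$ contains a point $x$ with $d(x,b^2x)\le30$.
\end{lemma}

\begin{proof}
Let $q\in A_b$, let $r$ be the ray from $q$ to $\xi$, and let $\theta(t)=d(r(t),br(t))$. By (X1), $\theta$ is convex and unbounded, and $\theta(0)\le1$. So there is $t_0$ with $\theta(t_0)=6$ and $\theta\ge6$ on $[t_0,\infty)$. Put $y=r(t_0)$. We claim that $d(y,\lambda)\le9$: beyond $y$ the rays to $\xi$ and to $b\xi$ have separated, so the triangle $(y,\xi,b\xi)$ has its center near $y$.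

Suppose $d(y,\lambda)>9$. Choose $t$ with $8<t<d(y,\lambda)-1$ and let $z=r(t_0+t)$; then $d(z,\lambda)>1$. By (X4) in the triangle $(y,\xi,b\xi)$ there is $w\in[y,b\xi]$ with $d(z,w)\le1$, so $d(w,y)>7$. In the triangle $(y,by,b\xi)$ the side $[y,by]$ has length $6$, so $w$ is not within $1$ of it, and $d(w,w')\le1$ for some $w'=br(t')$. Then $d(z,w')\le2$ and
\[
|t'-(t_0+t)|=|d(bq,w')-d(q,z)|\le d(q,bq)+d(z,w')\le3 .
\]
Since $bz=br(t_0+t)$, we get $\theta(t_0+t)=d(z,bz)\le2+3<6$, a contradiction. For $x\in\lambda$ with $d(x,y)\le9$ we obtain $d(x,b^2x)\le9+6+6+9=30$.
\end{proof}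

\begin{proposition}\label{prop:short}
If $\ell(b)\le1$ and $s>1$ satisfies $\Phi(2g_a+g_c,s)>e^{30s}$, then $\delta_\Gamma\ge s$.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:closed} to $\Sigma_a$ with $\mathcal C=\{a,a',c\}$, the boundary of $P$. On $P$ use the triangulation of Lemma~\ref{lem:pants}. The two ends of the distinguished edge belong to different boundary components, so we may orient these to make $a$ and $a'$ the chosen generators. By (b), $f(\mathbb H^2)$ contains the line from $\xi=a^+$ to $(a')^+=b\xi$, and $b\xi\ne\xi$ by (X6), since $\langle a,a'\rangle$ is not cyclic. Lemma~\ref{lem:short} gives $x$ on this line with $d(x,b^2x)\le30$, and by (c)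
\[
e^{-s\,d(x,b^2x)}P_{\Sigma_a}(x,s)\ge e^{-30s}\,\Phi(2g_a+g_c,s)>1 .
\]
By Lemma~\ref{lem:sigmaa}, Lemma~\ref{lem:pingpong} applies with $H=\Sigma_a$ and $t=b^2$.
\end{proof}

Here shortness cannot be dropped, since $d(x,b^2x)\ge2\ell(b)$ for all $x$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Section~\ref{sec:actions} we may assume that $\Gamma$ acts properly and cocompactly on a proper $\mathrm{CAT}(-1)$ space, and $\dim_H\Lambda=\delta_\Gamma$. One of Propositions~\ref{prop:long} and~\ref{prop:short} covers the value of $\ell(b)$, so it suffices to verify both numerical conditions for $s=1+\varepsilon$.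

For the general value of $\varepsilon$ we have $\varepsilon\le1$, so $s\le2$ and $e^{-4\varepsilon}\ge e^{-4}$. Both genera satisfy $g-1\le2g_a+g_c$, so $\Phi(g,s)\ge e^{2W}+e^{60}+3$. Hence $\Phi(1+g_c,s)-3>e^{2W}\ge e^{sW}$ and $\Phi(2g_a+g_c,s)>e^{60}\ge e^{30s}$.

For genera $(1,1,1)$ and $\varepsilon=10^{-15}$, we have $\Phi(2,s)=e^{-4\varepsilon}10^{15}/32>3.1\cdot10^{13}$ and $\Phi(3,s)=e^{-4\varepsilon}10^{15}/64>1.56\cdot10^{13}$. Since $\operatorname{arcsinh}(2\pi)=\log\big(2\pi+\sqrt{4\pi^2+1}\big)<\log12.7<2.55$, we get $W<6.1$ and $e^{sW}<e^7<\Phi(2,s)-3$. Since $e^3<20.1$, we get $e^{30}<20.1^{10}<1.08\cdot10^{13}$ and $e^{30s}<1.1\cdot10^{13}<\Phi(3,s)$.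
\end{proof}

\section{Groups without rigid vertices}\label{sec:norigid}

We prove Theorem~\ref{thm:B}. The case to keep in mind is three one-holed surfaces glued along their boundary, a closed geodesic of length $\eta$. As in Example~\ref{ex:wedge} we decompose a geodesic at the places where it can branch. These are now lines, not points. To count, we record each crossing up to an error $\eta$, which costs a factor $1/\eta\approx e^R$ per crossing, where $R$ is the collar width. The collars must win against this factor, and for $s>1$ they do.

\subsection{The complex $K_\eta$}

The tree $\mathcal T_J$ is not a point, since the one-ended group $G$ is neither cyclic nor the free group of a compact surface with boundary. Torsion-free two-ended groups are infinite cyclic. So by (J1) and (J2), $G$ is the fundamental group of a finite bipartite graph of groups whose vertex groups are infinite cyclic groups and groups of compact surfaces $W_v$ with $\chi(W_v)<0$ and $\partial W_v\ne\emptyset$. The edges $e$ correspond to the boundary components of the $W_v$, and the edge group has a finite index $n_e$ in the adjacent cyclic vertex group.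

For $0<\eta<1$ take a circle of length $\eta$ for each cyclic vertex, and give $W_v$ a hyperbolic metric with geodesic boundary components of lengths $n_e\eta$. For orientable $W_v$ glue pairs of pants with the required boundary lengths. A nonorientable $W_v$ with $h$ crosscaps is a sphere with $h$ additional holes, which has the same Euler characteristic, whose additional geodesic boundary circles are closed up by the antipodal map. Glue each boundary component to its circle by a local isometry of degree $\pm n_e$, as prescribed by the edge inclusion. The result is a compact complex $K_\eta$ with $\pi_1K_\eta=G$. Near a point of a circle it is a union of half-discs along a common diameter. By Section~\ref{sec:plane}, $G$ acts freely, properly and cocompactly on the $\mathrm{CAT}(-1)$ space $\tilde K_\eta$; let $\delta(\eta)$ be the critical exponent.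

The space $\tilde K_\eta$ is a union of \emph{pieces}, copies of the convex domains $\tilde W_v\subset\mathbb H^2$, glued along \emph{lines}, the lifts of the circles; lines and pieces are the two kinds of vertices of $\mathcal T_J$, and adjacency is containment. Near a boundary point a piece is one of the half-discs, which is convex in their union. So geodesics of a piece are local geodesics of $\tilde K_\eta$, hence geodesics by (X1): pieces are isometrically embedded. At most $m=\sum_en_e$ pieces contain a given line.

Let $n=\max_en_e$ and $\sinh R=1/\sinh(n\eta/2)$. By the collar lemma, distinct boundary lines of a piece are at distance at least $2R$; for nonorientable $W_v$ apply it to the orientation cover, which has the same universal cover and the same boundary lengths. Take $\eta$ so small that $R\ge2$ and $n\eta\le2$. Then $\sinh(n\eta/2)\le n\eta$, so $e^R\ge2\sinh R\ge2/(n\eta)$, that is,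
\begin{equation}\label{eq:etaR}
1/\eta\le ne^R/2 .
\end{equation}
Mark one point on each circle, and let $\mathcal Q_L\subset L$ be the set of its lifts on the line $L$. These sets have spacing $\eta$, and $g\mathcal Q_L=\mathcal Q_{gL}$.

\subsection{Crossing one piece}

\begin{lemma}\label{lem:piece}
Let $1<s\le2$. There is a constant $C$ depending only on $s$ and $n$ such that for every piece $\tilde W$, every boundary line $L$ of $\tilde W$ and every $q\in L$,
\[
\sum_{L'\ne L}\ \sum_{q'\in\mathcal Q_{L'}}e^{-s\,d(q,q')}\le Ce^{-2(s-1)R},
\]
where $L'$ runs over the other boundary lines of $\tilde W$.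
\end{lemma}

\begin{proof}
\emph{One line.} Let $p'$ be the foot of $q$ on $L'$ and $d=d(q,p')\ge 2R$. If $q'\in L'$ is at distance $u$ from $p'$, then $\cosh d(q,q')=\cosh d\cosh u$. From $e^{-t}\le1/\cosh t\le2e^{-t}$ we get $e^{-s\,d(q,q')}\le4^se^{-sd}e^{-su}$. On each side of $p'$ the $j$-th point of $\mathcal Q_{L'}$, $j\ge0$, has $u\ge j\eta$, and $1-e^{-\eta}\ge\eta/2$. With \eqref{eq:etaR},
\begin{equation}\label{eq:oneline}
\sum_{q'\in\mathcal Q_{L'}}e^{-s\,d(q,q')}\le16\,e^{-sd}\cdot\frac{2}{1-e^{-\eta}}\le\frac{64}{\eta}e^{-sd}\le32\,n\,e^{R}e^{-sd}.
\end{equation}

\emph{All lines.} To sum $e^{-s\,d(q,L')}$ over $L'$ we compare with an integral, attaching to each $L'$ a set of definite area at the outer edge of its collar. In Fermi coordinates along $L'$ based at $p'$, with $r>0$ on the side of $\tilde W$, let $E_{L'}=\{|u|\le e^{-R},\ R-1\le r\le R\}$. Its area is $2e^{-R}\int_{R-1}^R\cosh r\,dr\ge1-e^{-1}\ge e^{-1}$. From a point $x\in E_{L'}$, go at most $1$ in the $r$-direction and then at most $e^{-R}\cosh R\le1$ along the curve $r=R$ to reach $(0,R)$, which lies on $[p',q]$. So $d(q,x)\le d-R+2$, and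
\[
e^{-s(d-R)}\le e^{2s+1}\int_{E_{L'}}e^{-s\,d(q,x)}\,dx .
\]
Because boundary lines are $2R$ apart, the sets $E_{L'}$ have disjoint interiors and lie on one side of $L$, at distance at least $R$ from it. In Fermi coordinates along $L$ based at $q$, by \eqref{eq:pyth},
\[
\sum_{L'}e^{-s\,d(q,L')}\le e^{2s+1}e^{-sR}\int_{\mathbb R}\frac{du}{\cosh^su}\int_R^\infty\frac{dr}{\cosh^{s-1}r}\le e^{2s+1}e^{-sR}\cdot\pi\cdot\frac{2\,e^{-(s-1)R}}{s-1} ,
\]
using $\int_{\mathbb R}du/\cosh u=\pi$ and $\cosh^{-(s-1)}r\le2e^{-(s-1)r}$. Multiplying by the factor $32ne^R$ from \eqref{eq:oneline} gives the exponent $R-sR-(s-1)R=-2(s-1)R$.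
\end{proof}

\subsection{Counting}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $1<s\le2$, a line $L_0$ and $o\in\mathcal Q_{L_0}$. For $g\in G$ let $L_0=M_0,M_1,\dots,M_k=gL_0$ be the successive lines on the path from $L_0$ to $gL_0$ in $\mathcal T_J$; the lines $M_{i-1}\ne M_i$ bound a common piece. If $k=0$, then $go\in\mathcal Q_{L_0}$. Let $k\ge1$. For $0<i<k$, the complement of $M_i$ in $\tilde K_\eta$ is a disjoint union of open sets, one for each component of $\mathcal T_J$ minus the vertex $M_i$; so $M_i$ separates $M_0$ from $M_{i+1}$. Put $z_k=go$, choose $z_i\in[o,z_{i+1}]\cap M_i$ for $i=k-1,\dots,1$ in turn, and put $z_0=o$. The points $z_0,\dots,z_k$ occur in this order on $[o,go]$. Choose $q_i\in\mathcal Q_{M_i}$ within $\eta$ of $z_i$, with $q_0=o$ and $q_k=go$. Then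
\[
d(o,go)=\sum_{i=1}^kd(z_{i-1},z_i)\ge\sum_{i=1}^kd(q_{i-1},q_i)-2k\eta .
\]
The chain $(q_1,\dots,q_k)$ determines $g$, since the action is free. Sum over all chains: given $q_{i-1}$, which determines $M_{i-1}$, there are at most $m$ choices for the piece, and in each piece Lemma~\ref{lem:piece} bounds the sum over $q_i$. Therefore
\[
P_G(o,s)\le\sum_{q\in\mathcal Q_{L_0}}e^{-s\,d(o,q)}+\sum_{k\ge1}\Big(m\,e^{2s\eta}\,Ce^{-2(s-1)R}\Big)^k .
\]
The first sum is finite. Since $m$ and $C$ do not depend on $\eta$ and $R\to\infty$ as $\eta\to0$, the second converges for small $\eta$. So $\delta(\eta)\le s$ for small $\eta$, and $D_{\mathrm{CAT}}(G)\le1$. As $G$ is one-ended, $\partial G$ is connected with more than one point, so $1\le\dim_{AR}\partial G\le D_{\mathrm{CAT}}(G)$ by \eqref{eq:basic}.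
\end{proof}

\section{The groups $G(g_a,g_b,g_c)$ belong to $\mathcal K$}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $G=G(g_a,g_b,g_c)$.

\emph{Hyperbolic and torsion-free.} Give $T$ a hyperbolic metric with geodesic boundary $c$, with $a,b$ simple closed geodesics crossing once at an angle $\theta\in(0,\pi)$. Give $S_x$ a hyperbolic metric with geodesic boundary of the same length as $x$, and glue isometrically to form $K$. Away from $a\cap b$, $K$ is locally a disc or a union of half-discs along a diameter. At $a\cap b$ the link is a circle of length $2\pi$, cut by the four directions of $a$ and $b$ into arcs of lengths $\theta,\pi-\theta,\theta,\pi-\theta$, with two extra arcs of length $\pi$ joining the two directions of $a$ and the two directions of $b$. This is a complete graph on four vertices, with seven injective cycles: the circle, of length $2\pi$; four triangles, each an extra arc and a half circle, of length $2\pi$; and two quadrilaterals containing both extra arcs, of lengths $2\pi+2\theta$ and $2\pi+2(\pi-\theta)$. By Section~\ref{sec:plane}, $G=\pi_1K$ acts freely, properly and cocompactly on the $\mathrm{CAT}(-1)$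 space $\tilde K$. So $G$ is hyperbolic, and it is torsion-free because an isometry of finite order of a complete $\mathrm{CAT}(-1)$ space has a fixed point. As $\tilde K$ is contractible and the gluing is along circles, $\chi(G)=\chi(T)+\sum_x\chi(S_x)=-1+\sum_x(1-2g_x)$, which takes infinitely many values.

\emph{One-ended.} Let $G$ act without inversion on a tree with trivial edge stabilizers. A subgroup is then a free product of elliptic subgroups and a free group, so the closed surface groups $\Sigma_0,\Sigma_a,\Sigma_b$ of Section~\ref{sec:subgroups}, being freely indecomposable and not cyclic, are elliptic. A nontrivial element fixes at most one vertex, since it fixes no edge. Let $v$ be the vertex fixed by $\Sigma_0\supset F,S_c$. As $a\in\Sigma_0\cap\Sigma_a$, the group $\Sigma_a\supset S_a$ fixes $v$; as $b\in\Sigma_0\cap\Sigma_b$, the group $\Sigma_b\supset S_b$ fixes $v$. So $G$ fixes $v$. Hence $G$ is freely indecomposable. It is finitely generated, torsion-free and not cyclic, so it is one-ended by Stallings' theorem.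

\emph{The boundary is not a circle.} Otherwise, by the convergence group theorem, the torsion-free group $G$ is a closed surface group, and each subgroup is free (infinite index) or a closed surface group (finite index). But $\Sigma_a*\langle b^2\rangle\le G$ is not free, because it contains $\Sigma_a$, and it is not a closed surface group, because it is freely decomposable.

\emph{Kleinian.} In the boundary of the handlebody $T\times[0,1]$ take three disjoint annuli: a neighborhood of $a\times\{1\}$, a neighborhood of $b\times\{0\}$, and $\partial T\times[0,1]$. The two levels separate the crossing curves $a$ and $b$. Glue $S_x\times[0,1]$ along $\partial S_x\times[0,1]$ to the annulus with core $x$. Each of these handlebodies is attached along a single annulus, so it can be oriented compatibly; the resulting compact manifold $M$ is orientable and $\pi_1(M)=G$. The three annuli are $\pi_1$-injective on both sides and cut $M$ into handlebodies, which are irreducible, so $M$ is irreducible and Haken. The hyperbolic group $G$ contains no $\mathbb Z^2$, so $M$ is atoroidal. It has no torus boundary component: an incompressible one would give $\mathbb Z^2\le G$,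 and a compressible one would make the irreducible manifold $M$ a solid torus. By Thurston's hyperbolization theorem for Haken manifolds there is a convex cocompact Kleinian group isomorphic to $G$ with $(\mathbb H^3\cup\Omega)/G\cong M$. Since $\partial M\ne\emptyset$, the limit set is not the whole sphere.

\emph{Rigid vertex groups are free.} Let $R$ be a rigid vertex group of $\mathcal T_J$. We show that $R$ is elliptic in $\mathcal T_0$; then it lies in a conjugate of $F,S_a,S_b$ or $S_c$ and is free. Suppose not. As $R$ is finitely generated, $\mathcal T_0$ contains a unique minimal $R$-invariant subtree, the union of the axes of the elements of $R$ that fix no vertex. The edge groups of $\mathcal T_0$ are infinite cyclic, so by (J3) the incident edge groups of $R$ are elliptic in $\mathcal T_0$, and by projection they are elliptic in the subtree. Collapse all edges of the subtree outside the $R$-orbit of one edge $e$. An element whose axis contains $e$ still fixes no vertex, so $R$ splits relative to its incident edge groups over $R\cap E$, where $E\cong\mathbb Z$ is the stabilizer of $e$ in $G$. If $R\cap E\cong\mathbb Z$, this contradicts (J3).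 If $R\cap E=1$, replace the vertex of $R$ in $\mathcal T_J$, and its translates, by this splitting, attaching each incident edge at a vertex fixed by its group, and collapse the old edges. This gives an action of $G$ on a tree with trivial edge stabilizers and no global fixed point, which we have excluded.

\emph{There is a rigid vertex.} Otherwise Theorem~\ref{thm:B} gives $D_{\mathrm{CAT}}(G)=1$, whereas Theorem~\ref{thm:A} with $\Gamma=G$ gives $D_{\mathrm{CAT}}(G)\ge1+\varepsilon$.

\emph{Conformal dimension.} The defining splitting has cyclic edge groups and non-abelian free vertex groups, whose conformal dimension is $0$ (Section~\ref{sec:intro}), and $G$ is not virtually free because it contains closed surface groups. By the theorem of Carrasco and Mackay \cite{CM}, $\dim_{AR}\partial G=1$. With Theorem~\ref{thm:A}, $D_{\mathrm{CAT}}(G)\ge1+\varepsilon>1=\dim_{AR}\partial G$.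
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourdon} Bourdon, Enseign. Math. 41 (1995).

\bibitem{Bowditch} Bowditch, Acta Math. 180 (1998).

\bibitem{BH} Bridson and Haefliger, I.8.4 and II.5.24.

\bibitem{CM} Carrasco and Mackay, \emph{Conformal dimension of hyperbolic groups that split over elementary subgroups}, Invent. Math. 227 (2022).

\bibitem{Carrasco} Matias Carrasco Piaggio, \emph{Conformal dimension and canonical splittings of hyperbolic groups}, arXiv:1301.6492 (2013).

\bibitem{Coornaert} Coornaert, Pacific J. Math. 159 (1993).

\bibitem{GL} Guirardel and Levitt, Ast\'erisque 395 (2017).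

\end{thebibliography}
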